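# Degenerate Whittaker spaces of strongly cuspidal representations of $\mathrm{GL}_{2n}(\mathfrak o_l)$

## 1. Theorem: the $(N,\psi)$-space of $\pi_\theta$ is induced from $\mathfrak O_l^\times$

Let $F$ be a finite unramified extension of $\mathbb Q_p$ or of $\mathbb F_p((t))$ with $p\ne 2$, with ring of integers $\mathfrak o$, uniformizer $\varpi$ and residue field $\mathbb F_q$. For $l\ge1$ put $\mathfrak o_l=\mathfrak o/(\varpi^l)$. Let $L$ and $E$ be the unramified extensions of $F$ of degrees $n$ and $2n$, with rings of integers $\mathfrak O\subset\mathcal O$, and put $\mathfrak O_l=\mathfrak O/(\varpi^l)$, $\mathcal O_l=\mathcal O/(\varpi^l)$. Let $N\subset \mathrm{GL}_{2n}(\mathfrak o_l)$ be the group of matrices $n(X)=\begin{pmatrix}I&X\\0&I\end{pmatrix}$, $X\in M_n(\mathfrak o_l)$. Let $\psi_0:\mathfrak o_l\to\mathbb C^\times$ be a non-trivial additive character, non-trivial on $\varpi^{l-1}\mathfrak o_l$ when $l>1$, and put $\psi(n(X))=\psi(X)=\psi_0(\mathrm{tr}\,X)$.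

**Theorem 1.1.** Let $n\ge1$ and $l\ge1$. Let $\pi$ be an irreducible strongly cuspidal representation of $\mathrm{GL}_{2n}(\mathfrak o_l)$ associated to a strongly primitive character $\theta:\mathcal O_l^\times\to\mathbb C^\times$. Then, as a representation of $\mathrm{GL}_n(\mathfrak o_l)$,
$$\pi_{N,\psi}\;\cong\;\mathrm{Ind}_{\mathfrak O_l^\times}^{\mathrm{GL}_n(\mathfrak o_l)}\big(\theta|_{\mathfrak O_l^\times}\big).$$

This is Prasad's conjecture, as posed in Ankita Parashar, Shiv Prakash Patel, "On degenerate Whittaker space for $GL_4(\mathfrak o_2)$", arXiv:2407.21165 (2024). For $l=1$ it is a theorem of Prasad, which we quote and use as an input. What is proved below is the rest.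

**Theorem A.** Let $l\ge2$, let $\theta$ be strongly primitive and $\pi\cong\pi_\theta$. Then $\pi_{N,\psi}\cong\mathrm{Ind}_{\mathfrak O_l^\times}^{\mathrm{GL}_n(\mathfrak o_l)}(\theta|_{\mathfrak O_l^\times})$.

The other inputs are the standard Deligne–Lusztig theory of $\mathrm{GL}_M(\mathbb F_q)$ (Deligne–Lusztig, Ann. of Math. 103 (1976), cited as DL), with Green's theorem on cuspidal representations, the Hasse–Davenport relation, and the fact, recalled in Section 2, that one of $\pm R_\theta$ is irreducible and strongly cuspidal.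

## 2. The objects in the statement

The ring $\mathcal O_l$ is free of rank $2n$ over $\mathfrak o_l$ and acts on itself by multiplication. A choice of basis gives $\mathcal O_l^\times\hookrightarrow\mathrm{GL}_{2n}(\mathfrak o_l)$, well defined up to conjugacy; likewise $\mathfrak O_l^\times\hookrightarrow\mathrm{GL}_n(\mathfrak o_l)$. Since $\mathfrak O_l\subset\mathcal O_l$, the restriction $\theta|_{\mathfrak O_l^\times}$ makes sense.

**Definition 2.1 (the space $\pi_{N,\psi}$).** For a representation $(\pi,V)$ of $\mathrm{GL}_{2n}(\mathfrak o_l)$ let $V_{N,\psi}=\{v:\pi(x)v=\psi(x)v\ \forall x\in N\}$. Since $\mathrm{diag}(g,g)\,n(X)\,\mathrm{diag}(g,g)^{-1}=n(gXg^{-1})$ has the same trace, $\mathrm{GL}_n(\mathfrak o_l)$ acts on $V_{N,\psi}$ through $g\mapsto\mathrm{diag}(g,g)$. This representation is $\pi_{N,\psi}$.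

For $n=1$, $\psi$ is a non-trivial character of the upper unipotent group, and $V_{N,\psi}$ is the usual Whittaker space. For $n\ge2$, $\psi$ is trivial on many root subgroups: for $n=2$ and $X=E_{12}$ we get $\psi(X)=1$. Hence "degenerate".

**Definition 2.2 (strongly primitive).** For $l=1$, $\theta$ is strongly primitive if it is primitive, that is, it has trivial stabilizer in $\mathrm{Gal}(\mathbb F_{q^{2n}}/\mathbb F_q)$. For $l\ge2$, $\theta$ is strongly primitive if its restriction to $1+\varpi^{l-1}\mathcal O_l\cong\mathbb F_{q^{2n}}$ has trivial stabilizer in $\mathrm{Gal}(\mathbb F_{q^{2n}}/\mathbb F_q)$.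

*Example.* Let $n=1$, $l=2$, $\bar\psi(a)=\psi_0(\varpi a)$. A character of $1+\varpi\mathcal O_2\cong\mathbb F_{q^2}$ is $y\mapsto\bar\psi(\mathrm{Tr}(\bar by))$ for a unique $\bar b\in\mathbb F_{q^2}$, and $\theta$ is strongly primitive exactly when $\bar b\notin\mathbb F_q$. The inflation to $\mathcal O_2^\times$ of a primitive character of $\mathbb F_{q^2}^\times$ has trivial Galois stabilizer but is trivial on $1+\varpi\mathcal O_2$, so it is not strongly primitive.

**Definition 2.3 (strongly cuspidal).** For $l=1$: cuspidal. For $l\ge2$: an irreducible representation of $\mathrm{GL}_{2n}(\mathfrak o_l)$ whose restriction to $I+\varpi^{l-1}M_{2n}(\mathfrak o_l)\cong M_{2n}(\mathbb F_q)$ contains a character $X\mapsto\psi_0(\varpi^{l-1}\mathrm{tr}(AX))$ with $A\in M_{2n}(\mathbb F_q)$ of irreducible characteristic polynomial.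

*Example.* For $\mathrm{GL}_2(\mathfrak o_2)$ one may take $A=\begin{pmatrix}0&c\\1&0\end{pmatrix}$ with $c$ a non-square in $\mathbb F_q$ (recall $p\ne2$). Section 3 shows that the resulting representations have dimension $q^2-q$.

**Definition 2.4 (the representation $\pi_\theta$; Lusztig's construction as used by Aubert–Onn–Prasad).** Let $\breve{\mathfrak o}=W(\overline{\mathbb F}_q)$, respectively $\overline{\mathbb F}_q[[t]]$, and $\breve{\mathfrak o}_l=\breve{\mathfrak o}/(\varpi^l)$. Regard $\mathbf G=\mathrm{GL}_{2n}(\breve{\mathfrak o}_l)$, via the Greenberg functor, as an algebraic group over $\overline{\mathbb F}_q$ with Frobenius $\mathrm{Fr}$, so that $\mathbf G^{\mathrm{Fr}}=\mathrm{GL}_{2n}(\mathfrak o_l)$. Let $\mathbf T$ be the centralizer of the image of $\mathcal O_l^\times$, so $\mathbf T^{\mathrm{Fr}}=\mathcal O_l^\times$, and let $\mathbf U$ be the $\breve{\mathfrak o}_l$-points of the unipotent radical of a Borel subgroup over $\breve{\mathfrak o}$ containing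 this torus. Put $\mathscr X=\{g\in\mathbf G:g^{-1}\mathrm{Fr}(g)\in\mathbf U\}$, on which $\mathbf G^{\mathrm{Fr}}\times\mathbf T^{\mathrm{Fr}}$ acts by $(h,t)\cdot g=hgt$, and
$$R_\theta=\sum_i(-1)^iH^i_c(\mathscr X,\overline{\mathbb Q}_\ell)_\theta ,$$
the $\theta$-isotypic part for $\mathbf T^{\mathrm{Fr}}$. For strongly primitive $\theta$ exactly one of $\pm R_\theta$ is an irreducible strongly cuspidal representation. It is called $\pi_\theta$, and $\pi$ is *associated to* $\theta$ if $\pi\cong\pi_\theta$. For $l=1$ this is Green's (Deligne–Lusztig) parametrization of cuspidal representations.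

Taking dimensions, the theorem says in particular
$$\dim V_{N,\psi}=\frac{|\mathrm{GL}_n(\mathfrak o_l)|}{|\mathfrak O_l^\times|}=q^{(l-1)(n^2-n)}\,\frac{|\mathrm{GL}_n(\mathbb F_q)|}{q^n-1}.$$
For $n=1$ this is $1$.

## 3. $\mathrm{GL}_2(\mathfrak o_2)$ by hand, and Clifford theory for $l=2$

Let $l=2$, $\bar\psi(a)=\psi_0(\varpi a)$, and $K^1=1+\varpi M_{2n}(\mathfrak o_2)\cong M_{2n}(\mathbb F_q)$. Let $\pi$ be strongly cuspidal, with $A$ as in Definition 2.3, and let $f$ be the characteristic polynomial of $A$. By Clifford theory the space of $\pi$ is $V=\bigoplus_\beta V_\beta$, where $\beta$ runs over the conjugacy class of $A$, $1+\varpi X$ acts on $V_\beta$ by $\bar\psi(\mathrm{tr}(\beta X))$, and $\pi(g)V_\beta=V_{\bar g\beta\bar g^{-1}}$. The stabilizer of $A$ consists of the $g$ with $\bar g\in\mathbb F_q[A]^\times$; it is $TK^1$ for an abelian group $T\cong\mathcal O_2^\times$. As $V_A$ is an irreducible representation of $TK^1$ on which $K^1$ acts by scalars, it is a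 line. So $\dim\pi=|\mathrm{GL}_{2n}(\mathbb F_q)|/(q^{2n}-1)$, which is $q^2-q$ for $n=1$.

Write $\beta=\begin{pmatrix}P&Q\\R&S\end{pmatrix}$ in $n\times n$ blocks. The element $n(\varpi X)$ acts on $V_\beta$ by $\bar\psi(\mathrm{tr}(RX))$. So $V_{N,\psi}$ lies in $\bigoplus_{R=I}V_\beta$. For $R=I$,
$$n(W)\begin{pmatrix}P&Q\\I&S\end{pmatrix}n(W)^{-1}=\begin{pmatrix}P+W&Q+WS-PW-W^2\\I&S-W\end{pmatrix},$$
so $N/(N\cap K^1)$ permutes these lines freely, and each orbit contains exactly one line with $P=0$. The span of one orbit is $\mathrm{Ind}_{N\cap K^1}^N(\psi|_{N\cap K^1})$, which contains $\psi$ once. Since the characteristic polynomial of $\begin{pmatrix}0&Q\\I&S\end{pmatrix}$ is $\det(t^2-tS-Q)$, we have shown: **$V_{N,\psi}$ is a sum of lines indexed by the pairs $(S,Q)\in M_n(\mathbb F_q)^2$ with $\det(t^2-tS-Q)=f$.** The group $\mathrm{GL}_n(\mathfrak o_2)$ permutes the lines by simultaneous conjugation, and $\mathrm{diag}(1+\varpi Y,1+\varpi Y)$ acts on the line of $(S,Q)$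 by $\bar\psi(\mathrm{tr}(SY))$.

For $n=1$ the equation $t^2-tS-Q=f$ has exactly one solution, so $V_{N,\psi}$ is a line. The group $\mathrm{GL}_1(\mathfrak o_2)$ is the center of $\mathrm{GL}_2(\mathfrak o_2)$; it acts by the central character, which is $\theta|_{\mathfrak o_2^\times}$ (see Sections 8 and 9). Since $\mathfrak O_2=\mathfrak o_2$, this is the theorem for $n=1$, $l=2$.

For $n\ge2$ the sensible next move is to compare both sides on the subgroup $K_n^1=1+\varpi M_n(\mathfrak o_2)$ and then continue with stabilizers. Let $\bar b\in\mathbb F_{q^{2n}}$ be a root of $f$ such that $\theta(1+\varpi y)=\bar\psi(\mathrm{Tr}(\bar by))$ and $a=\mathrm{Tr}_{\mathbb F_{q^{2n}}/\mathbb F_{q^n}}(\bar b)$, so that $\theta(1+\varpi y)=\bar\psi(\mathrm{Tr}(ay))$ for $y\in\mathbb F_{q^n}$. By Mackey's formula, the character $1+\varpi Y\mapsto\bar\psi(\mathrm{tr}(SY))$ occurs in $\mathrm{Ind}_{\mathfrak O_2^\times}^{\mathrm{GL}_n(\mathfrak o_2)}\theta$ with multiplicity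
$$\#\{h\in\mathrm{GL}_n(\mathbb F_q)/\mathbb F_{q^n}^\times:\ \mathrm{tr}(h^{-1}Sh\,y)=\mathrm{Tr}(ay)\ \ \forall y\in\mathbb F_{q^n}\},$$
and in $\pi_{N,\psi}$ with multiplicity $\#\{Q:\det(t^2-tS-Q)=f\}$. For a scalar $S=c$ both can be counted. On the right the condition reads $a=c$, and then all $h$ count. On the left, $\det(t^2-tc-Q)=\chi_Q(t^2-ct)$, where $\chi_Q$ is the characteristic polynomial. If this equals $f$, then $t\mapsto c-t$ permutes the roots of $f$; it commutes with the Frobenius, and it does not fix a root, since $2\bar b=c$ would give $\bar b\in\mathbb F_q$. So it is the involution $t\mapsto t^{q^n}$ on roots, and $a=\bar b+\bar b^{q^n}=c$. Conversely, if $a=c$, then $f(t)=g(t^2-ct)$ with $g$ irreducible of degree $n$, and the matrices $Q$ with $\chi_Q=g$ number $|\mathrm{GL}_n(\mathbb F_q)|/(q^n-1)$. The counts agree.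

For a general $S$, however, one side counts matrices $Q$ and the other counts cosets $h$, and Clifford theory gives no relation between the two; moreover equality of the counts is not enough, since the action of the stabilizer of $S$ must be matched as well. For $l=2$ Clifford theory has thus rewritten the theorem as a family of identities, one for each $S\in M_n(\mathbb F_q)$, and stops there.

## 4. Two class functions on $\mathrm{GL}_n(\mathfrak o_l)$

Instead we compare characters, element by element. From now on $l\ge2$. Let $\Theta_\theta$ be the character of $\pi_\theta$. The projector onto $V_{N,\psi}$ is $|N|^{-1}\sum_X\psi(X)^{-1}\pi(n(X))$, and it commutes with $\mathrm{diag}(g,g)$. So the character of $\pi_{N,\psi}$ is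
$$\Phi_\theta(g)=q^{-ln^2}\sum_{X\in M_n(\mathfrak o_l)}\Theta_\theta\big(\mathrm{diag}(g,g)\,n(X)\big)\,\psi(X)^{-1},\tag{4.1}$$
and the character of the induced representation is
$$I_\theta(g)=\frac1{|\mathfrak O_l^\times|}\sum_{h\in\mathrm{GL}_n(\mathfrak o_l),\ h^{-1}gh\in\mathfrak O_l^\times}\theta(h^{-1}gh).\tag{4.2}$$
We must show $\Phi_\theta=I_\theta$. A complete formula for $\Theta_\theta$ is not needed; we need it only at block upper triangular matrices with two equal diagonal blocks. Write $g=z(1+\varpi^iY)$ with $z$ scalar and $i$ as large as possible, and let $\bar s$ be the semisimple part of $\bar Y$. Three things can happen. If $\mathbb F_q[\bar s]$ is not a field, both sides will vanish. If $\bar s$ is scalar, either both sides vanish or the values of $\Theta_\theta$ that enter are, up to a known factor, values of a cuspidal character of $\mathrm{GL}_{2n}(\mathbb F_q)$ at unipotent elements, and Prasad's theorem for $l=1$ evaluates the sum. If $\mathbb F_q[\bar s]\cong\mathbb F_{q^d}$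 with $d\ge2$, then everything happens in the centralizer of an unramified extension $\mathfrak o'$ of degree $d$, and we want to replace $(n,\mathfrak o)$ by $(n/d,\mathfrak o')$ and use induction on $n$.

The last case needs a *descent formula*: $\Theta_\theta$ at such elements is $q^{\text{power}}$ times a sum of characters $\Theta'_{\theta\circ\sigma}$ of $\mathrm{GL}_{2n/d}(\mathfrak o'_l)$. The danger is signs. For a general subfield degree they do occur (see the remark after Lemma 7.1). What saves us is that here $d$ divides $n$ and not merely $2n$: then $2n$ and $2n/d$ are both even, and the complement of the centralizer of $\mathfrak o'$ splits into two halves dual to each other, see (6.3).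

## 5. Facts from finite group theory and Deligne–Lusztig theory

**Nakayama and Hensel.** Over $\mathfrak o_j$, a homomorphism to a finitely generated module that is surjective mod $\varpi$ is surjective; so an endomorphism of a finite module that is bijective mod $\varpi$ is bijective. If $R$ is a commutative ring, $J$ a nilpotent ideal, $f\in R[t]$, and $\bar a\in R/J$ is a root of $f$ with $f'(\bar a)$ a unit, then $\bar a$ lifts to a unique root of $f$ in $R$.

**Clifford theory.** Let $K$ be an abelian normal subgroup of a finite group $G$, $\lambda$ a character of $K$, and $S$ its stabilizer. Induction from $S$ to $G$ is a bijection from irreducible representations of $S$ on which $K$ acts by $\lambda$ to irreducible representations of $G$ whose restriction to $K$ contains $\lambda$; the inverse takes the $\lambda$-eigenspace. If $H\lhd S$ with $S/H$ cyclic and $\eta$ is an irreducible $S$-stable representation of $H$, then $\eta$ extends to $S$, and the irreducible representations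 of $S$ containing $\eta$ are $\kappa\otimes\chi$, with $\kappa$ one extension and $\chi$ running over the characters of $S/H$.

**Heisenberg lemma.** Let $H_0\lhd H$ with $H/H_0$ abelian, $\lambda$ an $H$-invariant character of $H_0$, and suppose the pairing $(h,h')\mapsto\lambda(hh'h^{-1}h'^{-1})$ on $H/H_0$ is nondegenerate. Then there is a unique irreducible $\eta$ of $H$ whose restriction to $H_0$ contains $\lambda$. It is $\lambda$-isotypic on $H_0$, $(\dim\eta)^2=|H/H_0|$, and the operators $\eta(\tilde v)$, one representative $\tilde v$ for each $v\in H/H_0$, form a basis of $\mathrm{End}(\eta)$. *Proof.* $\eta|_{H_0}$ is $\lambda$-isotypic by invariance. If $h\notin H_0$, choose $h'$ with $\lambda(h'hh'^{-1}h^{-1})\ne1$; then $\eta(h'hh'^{-1})$ is this number times $\eta(h)$, so $\mathrm{tr}\,\eta(h)=0$. Now $\langle\mathrm{tr}\,\eta,\mathrm{tr}\,\eta\rangle=1$ gives the dimension, and the character is determined. Conjugation by $H$ acts on the $\eta(\tilde v)$ through distinct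 characters, so they are independent, and there are $(\dim\eta)^2$ of them. $\square$

**Deligne–Lusztig theory for $G_1=\mathrm{GL}_M(\mathbb F_q)$.** Let $T_1=\mathbb F_{q^M}^\times\subset G_1$, let $\mathbf T_1$ be the corresponding torus over $\overline{\mathbb F}_q$, $\mathbf U_1$ the unipotent radical of a Borel subgroup containing it, $X_1=\{g:g^{-1}\mathrm{Fr}(g)\in\mathbf U_1\}$ and $R_\theta=\sum_i(-1)^iH^i_c(X_1)_\theta$ for $\theta\in\widehat{T_1}$. More generally there is $R_{T'}(\theta')$ for every maximal torus $T'\cong\prod_i\mathbb F_{q^{a_i}}^\times$, $\sum a_i=M$, and $\theta'=\otimes\theta_i$. We use the following.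

1. (DL 4.2) If $x=su$ is the Jordan decomposition, then $R_\theta(su)=|C(s)|^{-1}\sum_{g:\,g^{-1}sg\in T_1}\theta(g^{-1}sg)\,Q_{gT_1g^{-1}}(u)$, where $Q_{gT_1g^{-1}}$, the Green function, is the restriction to unipotents of the Deligne–Lusztig characters of $C(s)$ for the torus $gT_1g^{-1}$; it does not depend on the character of the torus.
2. (DL 7.1) $R_\theta(1)=(-1)^{M-1}\prod_{i=1}^{M-1}(q^i-1)$.
3. (DL Cor. 6.3) If $(T_1,\theta)$ and $(T',\theta')$ are not geometrically conjugate, $R_\theta$ and $R_{T'}(\theta')$ have no common irreducible constituent. For $\mathrm{GL}_M$, geometric conjugacy means: for suitable $k$ divisible by $M$ and all $a_i$, the family of characters of $\mathbb F_{q^k}^\times$ consisting of the $q^j$-th powers ($0\le j<a_i$) of $\theta_i\circ N_{\mathbb F_{q^k}/\mathbb F_{q^{a_i}}}$ agrees, with multiplicities, with the corresponding family for $(T_1,\theta)$.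
4. (DL 8.2) If $P$ is a parabolic with Levi $\prod\mathrm{GL}_{a_i}(\mathbb F_q)$ and $\sigma_i=(-1)^{a_i-1}R_{\theta_i}$, then $\mathrm{Ind}_P(\otimes\sigma_i)=\pm R_{T'}(\otimes\theta_i)$.
5. (DL Thm. 3.2) If a finite-order automorphism is $\alpha=\alpha_{s}\alpha_u$, with commuting powers $\alpha_s,\alpha_u$ of $\alpha$ of order prime to $p$ and a power of $p$ respectively, its Lefschetz number satisfies $\mathcal L(\alpha,X)=\mathcal L(\alpha_u,X^{\alpha_s})$.
6. (Green) The irreducible cuspidal representations of $\mathrm{GL}_a(\mathbb F_q)$ are the $(-1)^{a-1}R_\theta$ with $\theta$ primitive.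

**Hasse–Davenport.** For a character $\theta_0$ of $\mathbb F_{q^a}^\times$, $v=M/a$ and $\theta=\theta_0\circ N_{\mathbb F_{q^M}/\mathbb F_{q^a}}$, the Gauss sums $g(\theta)=\sum_{t}\bar\psi(\mathrm{Tr}\,t)\theta(t)$ satisfy $g(\theta)=(-1)^{v-1}g(\theta_0)^v$.

## 6. Matrix algebras over unramified extensions

The induction replaces $\mathfrak o$ by unramified extensions, so let $\mathfrak o$ be the ring of integers of a non-archimedean local field $F$ with residue field $\mathbb F_q$. Let $l\ge2$, $m=\lfloor l/2\rfloor$, $m'=\lceil l/2\rceil$, and $\bar\psi(a)=\psi_0(\varpi^{l-1}a)$, a nontrivial character of $\mathbb F_q$. Bars denote reduction mod $\varpi$. We put $M=2n$ (except in Section 7, where $M\ge1$ is arbitrary), $G=\mathrm{GL}_M(\mathfrak o_l)$, $K^j=1+\varpi^jM_M(\mathfrak o_l)$ for $j\ge1$. Let $A$ be the unramified extension of $\mathfrak o$ of degree $M$ (so $A=\mathcal O$), $E$ its fraction field, $T=A_l^\times\subset G$ acting on $A_l\cong\mathfrak o_l^M$, and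 $T^j=1+\varpi^jA_l$. Then $T=\mu\times T^1$ with $\mu\cong\mathbb F_{q^M}^\times$ the Teichmüller group. Call $t\in T$ *regular* if $\mathbb F_q[\bar t]=\mathbb F_{q^M}$.

**(6.1) Generators and automorphisms.** If $\bar a$ generates $\mathbb F_{q^M}$, then $A_j=\mathfrak o_j[a]$ by Nakayama. The centralizer of $A_j$ in $\mathrm{End}_{\mathfrak o_j}(A_j)$ consists of the $A_j$-linear maps, so it is $A_j$. If $\mathfrak o'\subset A$ is unramified of degree $d$ over $\mathfrak o$, an $\mathfrak o_j$-homomorphism $\mathfrak o'_j\to A_j$ is given by a root in $A_j$ of the minimal polynomial of a generator; the roots mod $\varpi$ are simple, so by Hensel there are exactly $d$, and the elements of $\mathrm{Gal}=\mathrm{Gal}(E/F)$ already restrict to $d$ different homomorphisms. Hence every such homomorphism is the restriction of an element of $\mathrm{Gal}$; for $\mathfrak o'=A$ this gives $\mathrm{Aut}_{\mathfrak o_j}(A_j)=\mathrm{Gal}$. For $\sigma\in\mathrm{Gal}$ let $n_\sigma=\sigma^{-1}$,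 as an $\mathfrak o_l$-linear automorphism of $A_l$. Then $n_\sigma^{-1}an_\sigma(x)=\sigma(a\sigma^{-1}(x))=\sigma(a)x$, so
$$n_\sigma^{-1}an_\sigma=\sigma(a),\qquad n_\sigma an_\sigma^{-1}=\sigma^{-1}(a)\qquad(a\in A_l).$$
All this applies to any unramified extension in place of $A$.

**(6.2) The complement of a centralizer.** Let $\mathfrak o'/\mathfrak o$ be unramified of degree $d$ and let $\mathfrak o_l^k$ carry the structure of a free $\mathfrak o'_l$-module. As $\mathfrak o'\otimes_{\mathfrak o}\mathfrak o'\cong\prod_\tau\mathfrak o'$, the bimodule $M_k(\mathfrak o_l)$ decomposes as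
$$M_k(\mathfrak o_l)=\bigoplus_{\tau\in\mathrm{Gal}(\mathfrak o'/\mathfrak o)}M^\tau,\qquad M^\tau=\{X:Xa=\tau(a)X\ \forall a\in\mathfrak o'_l\}.$$
Put $\mathfrak c=M^1\cong M_{k/d}(\mathfrak o'_l)$, the centralizer of $\mathfrak o'_l$, and $\mathfrak P=\bigoplus_{\tau\ne1}M^\tau$, of rank $k^2-k^2/d$. Clearly $\mathfrak c\,\mathfrak P\,\mathfrak c\subset\mathfrak P$. Moreover $\mathrm{tr}(\mathfrak c\,\mathfrak P)=0$. It is enough to see $\mathrm{tr}\,M^\tau=0$ for $\tau\ne1$: choose $a\in\mathfrak o'_l$ with $a-\tau(a)$ a unit; for $X\in M^\tau$, $\mathrm{tr}(aX)=\mathrm{tr}(Xa)=\mathrm{tr}(\tau(a)X)$, so $\mathrm{tr}((a-\tau(a))X)=0$, and we apply this to $(a-\tau(a))^{-1}X\in M^\tau$. On $\mathfrak c$ we have $\mathrm{tr}_k=\mathrm{Tr}_{\mathfrak o'/\mathfrak o}\circ\mathrm{tr}_{k/d}$. Write $\mathfrak c_j,\mathfrak P_j$ for reductions mod $\varpi^j$ and $\bar{\mathfrak c},\bar{\mathfrak P}$ for $j=1$.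

*Bijectivity of $\mathrm{ad}$.* Let $Y\in\mathfrak c$ with $\bar Y=\bar s+\bar\nu$, where $\bar s$ lies in the center $\mathbb F_{q^d}$ of $\bar{\mathfrak c}$, $\mathbb F_q[\bar s]=\mathbb F_{q^d}$, and $\bar\nu\in\bar{\mathfrak c}$ is nilpotent. On $\bar M^\tau$, $\tau\ne1$, $\mathrm{ad}\,\bar Y$ is multiplication by $\bar s-\tau(\bar s)\ne0$ plus the commuting nilpotent operator $\mathrm{ad}\,\bar\nu$, so it is bijective. By Nakayama, $\mathrm{ad}\,Y$ is bijective on every $\mathfrak P_j$.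

**(6.3) The grading of $M_M(\mathbb F_q)$ and the two halves.** Let $\varphi(x)=x^q$ on $\mathbb F_{q^M}$ and $\Lambda_k=\mathbb F_{q^M}\varphi^k$. Then $M_M(\mathbb F_q)=\mathrm{End}_{\mathbb F_q}(\mathbb F_{q^M})=\bigoplus_{k\in\mathbb Z/M}\Lambda_k$ (independence of the $\varphi^k$ and a dimension count), $\Lambda_k\Lambda_{k'}\subset\Lambda_{k+k'}$, and $\mathrm{ad}(a)$ for $a\in\mathbb F_{q^M}$ acts on $\Lambda_k$ as multiplication by $a-a^{q^k}$. As in (6.2), $\mathrm{tr}\,\Lambda_k=0$ for $k\ne0$; as the trace form is nondegenerate, it pairs $\Lambda_k$ and $\Lambda_{-k}$ perfectly. For $\mathfrak o'\subset A$ of degree $d$ and $\mathfrak c=\mathrm{End}_{\mathfrak o'_l}(A_l)$ we get $\bar{\mathfrak c}=\bigoplus_{d\mid k}\Lambda_k$ and $\bar{\mathfrak P}=\bigoplus_{d\nmid k}\Lambda_k$.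

*If $d\mid n=M/2$*, then $d\nmid k$ implies $k\ne-k$ in $\mathbb Z/M$, because $2k=0$ forces $k\in\{0,n\}$. Hence
$$\bar{\mathfrak P}=\mathfrak L_+\oplus\mathfrak L_-,\qquad \mathfrak L_\pm=\bigoplus_{0<k<n,\ d\nmid k}\Lambda_{\pm k}.$$
A product of two elements of $\mathfrak L_+$ lies in degrees strictly between $0$ and $M$, so it has trace $0$ even after multiplication by elements of $\Lambda_0$; the same holds for $\mathfrak L_-$. For contrast, if $M=d=2$, then $\bar{\mathfrak P}=\Lambda_1=\Lambda_{-1}$ and there is no such splitting.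

**(6.4) Most elements of $\mu$ are regular.** For even $M\ge2$ and any $q\ge2$, more than half of the elements of $\mu$ are regular. The non-regular ones lie in proper subfields, so their number is at most $\sum_{j=1}^{M/2}(q^j-1)$. For $M=2$ this is $q-1<\frac12(q^2-1)$. For $M\ge4$ and $h=M/2$, since $\frac q{q-1}\le2$, it is at most $2(q^h-1)-h<2(q^h-1)\le\frac12(q^h+1)(q^h-1)$, as $q^h\ge4$. Consequently a character of $\mu$ that is trivial on all regular elements is trivial.

## 7. Fourier transforms of elliptic orbits in $M_M(\mathbb F_q)$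

Let $M\ge1$ and let $\beta\in M_M(\mathbb F_q)$ have irreducible characteristic polynomial ($\beta\ne0$ if $M=1$). Let $O_\beta$ be its conjugacy class and
$$F_\beta(x)=\sum_{\beta'\in O_\beta}\bar\psi(\mathrm{tr}\,\beta'x),\qquad x\in M_M(\mathbb F_q).$$

**Lemma 7.1.**
(i) $F_\beta(x)=0$ if the characteristic polynomial of $x$ is not a power of an irreducible polynomial.
(ii) Let $d\ge2$, $d\mid M$, $e=M/d$, and $x=\bar s+\bar\nu$ (Jordan decomposition) with $\mathbb F_q[\bar s]\cong\mathbb F_{q^d}$, $\bar{\mathfrak c}=C(\bar s)\cong M_e(\mathbb F_{q^d})$. Choose $\mathbb F_{q^M}\subset\bar{\mathfrak c}$ containing $\bar s$, and $\beta\in\mathbb F_{q^M}$. Then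
$$F_\beta(x)=(-1)^{M-e}q^{M(M-e)/2}\sum_{\sigma\in\mathrm{Gal}(\mathbb F_{q^M}/\mathbb F_q)/\mathrm{Gal}(\mathbb F_{q^M}/\mathbb F_{q^d})}F'_{\sigma^{-1}(\beta)}(x),$$
where $F'_\gamma$ is the analogous function for $\mathrm{GL}_e(\mathbb F_{q^d})$ and $\bar\psi\circ\mathrm{Tr}_{\mathbb F_{q^d}/\mathbb F_q}$.
(iii) If $\bar\nu$ is nilpotent and $M\ge2$, then $F_\beta(\bar\nu)=q^{M(M-1)/2}\,\xi(1+\bar\nu)$, where $\xi$ is the character of any irreducible cuspidal representation of $\mathrm{GL}_M(\mathbb F_q)$.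

Cuspidal representations exist: a generator of the character group of $\mathbb F_{q^M}^\times$ is primitive.

**Proof of (i).** The purpose is to use that $x$ is conjugate to many translates of itself. Let $\mathbb F_q^M=W_1\oplus W_2$ be $x$-stable with coprime characteristic polynomials, $W_1,W_2\ne0$. Let $\mathfrak p$ be the stabilizer of $W_1$ in $M_M(\mathbb F_q)$ and $\mathfrak n=\mathrm{Hom}(W_2,W_1)$. For $w\in\mathfrak n$ we have $wxw=0$, so $(1+w)x(1+w)^{-1}=x+wx-xw$, and $w\mapsto wx-xw$ is bijective on $\mathfrak n$ by coprimality. So all $x+y$, $y\in\mathfrak n$, are conjugate to $x$ and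
$$|\mathfrak n|F_\beta(x)=\sum_{y\in\mathfrak n}F_\beta(x+y)=\sum_{\beta'\in O_\beta}\bar\psi(\mathrm{tr}\,\beta'x)\sum_{y\in\mathfrak n}\bar\psi(\mathrm{tr}\,\beta'y)=|\mathfrak n|\sum_{\beta'\in O_\beta\cap\mathfrak p}\bar\psi(\mathrm{tr}\,\beta'x)=0,$$
as $\mathfrak n^\perp=\mathfrak p$ and $\beta'$ has no proper non-zero invariant subspace.

For (ii) and (iii) we express the indicator function of $O_\beta$ through Deligne–Lusztig characters, whose Fourier transforms are again multiples of such characters.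

**Step (a): the character formula for $T_1$.** This step makes fact 1 explicit. If $R_\theta(su)\ne0$, then $s$ is conjugate into $T_1=\mathbb F_{q^M}^\times$, so $\mathbb F_q[s]$ is a field, say $\cong\mathbb F_{q^d}$. The $g$ with $g^{-1}sg\in T_1$ form one coset $C(s)g_\tau$ for each $\tau\in\mathrm{Hom}(\mathbb F_q[s],\mathbb F_{q^M})$, on which $g^{-1}sg=\tau(s)$. In each case $gT_1g^{-1}$ is the Coxeter torus $\mathbb F_{q^M}^\times$ of $C(s)\cong\mathrm{GL}_e(\mathbb F_{q^d})$, $e=M/d$; let $Q_{e,q^d}$ be its Green function. So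
$$R_\theta(su)=\sum_{\tau}\theta(\tau(s))\,Q_{e,q^d}(u).$$

**Step (b): the indicator function.** For regular $\beta\in T_1$,
$$1_{O_\beta}=|T_1|^{-1}\sum_{\theta\in\widehat{T_1}}\theta(\beta)^{-1}R_\theta.$$
Indeed by (a) and orthogonality the right side at $su$ is the sum of $Q_{e,q^d}(u)$ over the $\tau$ with $\tau(s)=\beta$. Such a $\tau$ exists only if $s$ is conjugate to $\beta$; then $d=M$, $e=1$, $u=1$, there is exactly one such $\tau$, and $Q_{1,q^M}(1)=1$.

**Step (c): the sum of the Green function.** We show $\sum_uQ_{M,q}(u)=|G_1|/|T_1|$, $u$ running over unipotents. By (a), $\sum_\theta R_\theta$ is supported on unipotents, with value $|T_1|Q_{M,q}(u)$. Pairing with the trivial character, it suffices that $\langle R_\theta,1\rangle=\delta_{\theta,1}$. By Lang's theorem $g\mapsto g^{-1}\mathrm{Fr}(g)$ identifies $G_1\backslash X_1$ with the affine space $\mathbf U_1$, and $T_1$ acts on it by conjugation. This extends to an action of the connected group $\mathbf T_1$, so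 $T_1$ acts trivially on $H^*_c(\mathbf U_1)$, which is one-dimensional in even degree. So the $G_1$-invariants of $\sum(-1)^iH^i_c(X_1)$ are the trivial character of $T_1$.

**Step (d): the Fourier scalar (Kondo).** For $\rho$ irreducible, $W(\rho)=\sum_{x\in G_1}\bar\psi(\mathrm{tr}\,x)\rho(x)$ commutes with $\rho(G_1)$, so it is a scalar $w(\rho)$. We claim that for every irreducible constituent $\rho$ of $R_\theta$
$$w(\rho)=(-1)^{M-1}q^{M(M-1)/2}g(\theta).$$

*Cuspidal case*, $\rho=(-1)^{M-1}R_\theta$ with $\theta$ primitive. Since $s(u-1)$ is nilpotent, $\mathrm{tr}(su)=\mathrm{tr}(s)=\mathrm{Tr}(\tau(s))$. By (a), and by (c) for $C(s)$, which gives $\sum_uQ_{e,q^d}(u)=|C(s)|/|T_1|$,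
$$\sum_x\bar\psi(\mathrm{tr}\,x)R_\theta(x)=\sum_{[s]}\frac{|G_1|}{|C(s)|}\sum_\tau\bar\psi(\mathrm{Tr}\,\tau(s))\,\theta(\tau(s))\,\frac{|C(s)|}{|T_1|}=\frac{|G_1|}{|T_1|}\,g(\theta),$$
because each $t\in T_1$ is $\tau(s)$ for exactly one pair $([s],\tau)$. Dividing by $\dim\rho=\prod_{i<M}(q^i-1)$ and using $|G_1|/|T_1|=q^{M(M-1)/2}\prod_{i<M}(q^i-1)$ proves the claim.

*Induced representations.* Let $P$ be a parabolic, $U_P$ its unipotent radical, $\mathfrak p,\mathfrak n_P$ the corresponding matrix algebras, $\sigma=\otimes\sigma_i$, and $f\in\mathrm{Ind}_P^{G_1}\sigma$, $f(pg)=\sigma(p)f(g)$. Substituting $x=g^{-1}yg$,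
$$(Wf)(g)=\sum_x\bar\psi(\mathrm{tr}\,x)f(gx)=\sum_y\bar\psi(\mathrm{tr}\,y)f(yg).$$
Replacing $y$ by $uy$, $u\in U_P$, does not change $f(yg)$; averaging $\bar\psi(\mathrm{tr}\,uy)$ over $u$ gives $0$ unless $y\in\mathfrak n_P^\perp=\mathfrak p$. So only $y\in P$ remain, and $Wf=|U_P|\prod_iw(\sigma_i)\,f$.

*General $\theta$.* Let $\mathrm{Gal}(\mathbb F_{q^M}/\mathbb F_{q^a})$ be the stabilizer of $\theta$. Then $\theta$ is trivial on all $t^{q^a-1}$, so by Hilbert 90 $\theta=\theta_0\circ N_{\mathbb F_{q^M}/\mathbb F_{q^a}}$, with $\theta_0$ primitive on $\mathbb F_{q^a}^\times$. A constituent $\rho$ of $R_\theta$ is a constituent of some $\mathrm{Ind}_P(\otimes\sigma_i)$ with $\sigma_i$ cuspidal, so $\sigma_i=(-1)^{a_i-1}R_{\theta_i}$ with $\theta_i$ primitive (fact 6), and $\mathrm{Ind}_P(\otimes\sigma_i)=\pm R_{T'}(\otimes\theta_i)$ (fact 4). By fact 3 the pairs $(T_1,\theta)$ and $(T',\otimes\theta_i)$ are geometrically conjugate: after composing with norms from a large $\mathbb F_{q^k}$,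 each $\theta_i$ becomes a Frobenius conjugate of $\theta_0$. Norms are surjective, so the Frobenius orbits keep their lengths $a_i$ and $a$; hence $a_i=a$ and $\theta_i$ is a conjugate of $\theta_0$. There are $v=M/a$ factors, and $g(\theta_i)=g(\theta_0)$. By the cuspidal and the induced case,
$$w(\rho)=q^{(M^2-Ma)/2}\Big((-1)^{a-1}q^{a(a-1)/2}g(\theta_0)\Big)^v=(-1)^{M-v}q^{M(M-1)/2}g(\theta_0)^v,$$
and $g(\theta)=(-1)^{v-1}g(\theta_0)^v$ by Hasse–Davenport. This proves the claim.

**Step (e): the Fourier transform of $1_{O_\beta}$.** Let $x=su\in G_1$ with $\mathbb F_q[s]\cong\mathbb F_{q^d}$, and $\beta\in T_1$ regular. For $\rho$ irreducible, with character $\chi_\rho$, $\sum_y\chi_\rho(y)\bar\psi(\mathrm{tr}\,yx)=\sum_y\chi_\rho(yx^{-1})\bar\psi(\mathrm{tr}\,y)=w(\rho)\chi_\rho(x^{-1})$. All constituents of $R_\theta$ have the same $w$, so by (b) and (d)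
$$F_\beta(su)=\frac{(-1)^{M-1}q^{M(M-1)/2}}{|T_1|}\sum_\theta\theta(\beta)^{-1}g(\theta)R_\theta(x^{-1}).$$
Insert $R_\theta(x^{-1})=\sum_\tau\theta(\tau(s))^{-1}Q_{e,q^d}(u^{-1})$; here $u^{-1}$ is conjugate to $u$ in $C(s)$, having the same Jordan type. By orthogonality $\sum_\theta\theta(\beta\tau(s))^{-1}g(\theta)=|T_1|\bar\psi(\mathrm{Tr}(\beta\tau(s)))$. Hence
$$F_\beta(su)=(-1)^{M-1}q^{M(M-1)/2}\sum_\tau\bar\psi(\mathrm{Tr}(\beta\tau(s)))\,Q_{e,q^d}(u).\tag{7.1}$$
For $M=1$ both sides are $\bar\psi(\beta s)$.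

**Step (f): conclusion.** For (ii), $\bar s$ is invertible since $d\ge2$, so $x=\bar s+\bar\nu=su$ with $s=\bar s$. Apply (7.1) also to $\mathrm{GL}_e(\mathbb F_{q^d})$, where $s$ is a scalar and there is only one $\tau$:
$$F'_{\sigma^{-1}(\beta)}(su)=(-1)^{e-1}q^{de(e-1)/2}\,\bar\psi(\mathrm{Tr}(\beta\sigma(s)))\,Q_{e,q^d}(u).$$
The $\tau$ in (7.1) are the restrictions of the $\sigma$ modulo $\mathrm{Gal}(\mathbb F_{q^M}/\mathbb F_{q^d})$, and $de=M$ gives $\frac{M(M-1)}2-\frac{M(e-1)}2=\frac{M(M-e)}2$. This is (ii). For (iii), $\beta$ may be taken in $T_1$, and by (7.1) with $s=1$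
$$F_\beta(\bar\nu)=\bar\psi(-\mathrm{tr}\,\beta)F_\beta(1+\bar\nu)=(-1)^{M-1}q^{M(M-1)/2}Q_{M,q}(1+\bar\nu),$$
while $\xi(u)=(-1)^{M-1}Q_{M,q}(u)$ on unipotents by fact 6 and (a). $\square$

*Remark (a sign that does occur).* For $M=d=2$, (7.1) reads $F_\beta(s)=-q\big(\bar\psi(\mathrm{Tr}\,\beta s)+\bar\psi(\mathrm{Tr}\,\beta s^q)\big)$. The sign $(-1)^{M-e}$ is $+1$ when $M=2n$ and $d\mid n$, since then $M$ and $e=2n/d$ are even.

## 8. An explicit model: the representations $\pi^{\mathrm{ex}}_\theta$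

From here on $M=2n$. Let $\theta$ be a strongly primitive character of $T$. Since $2m'\ge l$, $y\mapsto\theta(1+\varpi^{m'}y)$ is a character of the additive group $A_m$, so there is a unique $b\in A_m$ with
$$\theta(1+\varpi^{m'}y)=\psi_0(\varpi^{m'}\mathrm{Tr}_{A/\mathfrak o}(by)).$$
We call $b$ the *parameter* of $\theta$. On $T^{l-1}$ this is $\bar\psi(\mathrm{Tr}(\bar b\bar y))$, so strong primitivity says exactly that $\bar b$ generates $\mathbb F_{q^M}$. For $\beta\in M_M(\mathfrak o_m)$ let $\psi_\beta(1+\varpi^{m'}X)=\psi_0(\varpi^{m'}\mathrm{tr}(\beta X))$, a character of the abelian group $K^{m'}$. The stabilizer of $\psi_b$ in $G$ consists of the $g$ that commute with $b$ mod $\varpi^m$; by (6.1) it is $TK^m$. As $\psi_b$ and $\theta$ agree on $T\cap K^{m'}=T^{m'}$, $\tilde\theta(tk)=\theta(t)\psi_b(k)$ is a character of $TK^{m'}$.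

**Even $l=2m$.** Then $m'=m$; put $\kappa_\theta=\tilde\theta$, a character of $TK^m$.

**Odd $l=2m+1$.** Then $m'=m+1$, and $\tilde\theta$ lives on $TK^{m+1}$, one layer short of $TK^m$. Let $k=1+\varpi^mX$, $t=1+\varpi y\in T^1$. Then $ktk^{-1}t^{-1}=1+\varpi^{m+1}[X,y]k^{-1}t^{-1}\in K^{m+1}$, and since $\varpi^{2m+1}=0$ the factor $k^{-1}$ may be dropped when $\tilde\theta$ is evaluated:
$$\tilde\theta(ktk^{-1}t^{-1})=\psi_0(\varpi^{m+1}\mathrm{tr}(b[X,y]t^{-1}))=\psi_0(\varpi^{m+1}\mathrm{tr}(X[y,t^{-1}b]))=1.$$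
So $T^1K^{m+1}$ is normal in $TK^m$ and $\tilde\theta|_{T^1K^{m+1}}$ is $TK^m$-invariant. For $k,k'\in K^m$ we have $kk'k^{-1}k'^{-1}=1+\varpi^{2m}[X,X']$, so the commutator pairing on $T^1K^m/T^1K^{m+1}=M_M(\mathbb F_q)/\mathbb F_{q^M}$ is $\bar\psi(\mathrm{tr}(\bar b[X,X']))=\bar\psi(\mathrm{tr}([\bar b,X]X'))$, whose radical on $M_M(\mathbb F_q)$ is $C(\bar b)=\mathbb F_{q^M}$. By the Heisenberg lemma there is a unique irreducible $\eta_\theta$ of $T^1K^m$ over $\tilde\theta|_{T^1K^{m+1}}$; it has dimension $q^{(M^2-M)/2}$. By uniqueness it is $TK^m$-stable, and as $TK^m/T^1K^m\cong\mu$ is cyclic it extends to $TK^m$. There are many extensions; the next lemma picks one and shows how it behaves under descent.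

**Lemma 8.1** ($l=2m+1\ge3$).
(a) There is exactly one extension $\kappa_\theta$ of $\eta_\theta$ to $TK^m$ with $\mathrm{tr}\,\kappa_\theta(s)=-\theta(s)$ for all regular $s\in\mu$. Moreover $\kappa_\theta(z)=\theta(z)$ for $z\in\mathfrak o_l^\times$, and $\mathrm{tr}\,\kappa_\theta(t)=-\theta(t)$ for regular $t\in T$.
(b) Let $d\mid n$, $\mathfrak o'\subset A$ of degree $d$, $\mathfrak c=\mathrm{End}_{\mathfrak o'_l}(A_l)$, $C=\mathfrak c^\times\cong\mathrm{GL}_{M/d}(\mathfrak o'_l)$, $K_C^j=1+\varpi^j\mathfrak c$, $D=M^2-M^2/d$. Let $\kappa'_\theta$ be the representation of $TK^m_C$ attached in the same way to $\theta$, $\mathfrak o'$ and $\psi'_0=\psi_0\circ\mathrm{Tr}_{\mathfrak o'/\mathfrak o}$. For $x\in TK_C^m$: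
 (b1) if $x\in\mathfrak o_l^\times K^1$, then $\mathrm{tr}\,\kappa_\theta(x)=q^{D/2}\,\mathrm{tr}\,\kappa'_\theta(x)$;
 (b2) if no non-zero element of $\bar{\mathfrak P}$ commutes with $\bar x$, then $\mathrm{tr}\,\kappa_\theta(x)=\mathrm{tr}\,\kappa'_\theta(x)$.

In (b), $M/d$ is even, $\theta$ is strongly primitive over $\mathfrak o'$, and by transitivity of the trace its parameter over $\mathfrak o'$ is again $b$.

**Step 1: uniqueness, and the last claim of (a).** Two such extensions differ by a character of $\mu$, which is $1$ on regular elements because the traces there agree and are non-zero; by (6.4) it is trivial. If $t=st_1$ is regular with $s\in\mu$, $t_1\in T^1$, then $s$ is regular and $t_1$ acts by $\theta(t_1)$, so $\mathrm{tr}\,\kappa_\theta(t)=-\theta(t)$.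

**Step 2: existence for $M=2$.** Here we compute multiplicities by a square-norm argument. Let $\kappa_1$ extend $\eta=\eta_\theta$, $\dim\eta=q$. The group $\mathbb F_q^\times\subset\mu$ is central, so it acts by a character, and after twisting by a character of $\mu$ it acts by $\theta$. Let $r_0=\kappa_1|_\mu\otimes\theta^{-1}|_\mu$, a representation of $\Gamma=\mu/\mathbb F_q^\times$, cyclic of order $q+1$. By the Heisenberg lemma $\mathrm{End}(\eta)$ has the basis $\eta(\tilde v)$, $v\in M_2(\mathbb F_q)/\mathbb F_{q^2}\cong\Lambda_1$. Conjugation by $s\in\mu\setminus\mathbb F_q^\times$ permutes the lines spanned by these operators according to its action on $\Lambda_1$, which is multiplication by $s^{1-q}\ne1$. So it fixes only the line of $v=0$, the scalars, where it acts by $1$. The trace of conjugation on $\mathrm{End}(\eta)$ is $|\mathrm{tr}\,r_0(s)|^2$; hence this is $1$. Let $m_\chi$ be the multiplicity of $\chi\in\hat\Gamma$ in $r_0$. Then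
$$\sum_\chi m_\chi=q,\qquad\sum_\chi m_\chi^2=\frac{q^2+q\cdot1}{q+1}=q,$$
so $\sum(m_\chi^2-m_\chi)=0$, all $m_\chi\in\{0,1\}$, and exactly one $\chi_0$ is missing. Thus $\mathrm{tr}\,r_0(s)=-\chi_0(s)$ for $s\notin\mathbb F_q^\times$, and $\kappa_\theta=\kappa_1\otimes\chi_0^{-1}$ has trace $-\theta(s)$ at regular $s$. Elements of $\mathfrak o_l^\times\subset\mathbb F_q^\times T^1$ act by $\theta$.

**Step 3: a polarization for $d\mid n$, $d\ge2$.** We build an extension of $\eta_\theta$ by inducing from a smaller group containing $TK_C^m$. Suppose that $\kappa'_\theta$ exists for $(M/d,\mathfrak o')$ with the properties in (a). Choose a lift $\hat b\in A_{m+1}$ of $b$ and put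
$$R=\{1+\varpi^mX:\bar X\in\mathfrak L_+\}\supset K^{m+1},\qquad\chi_+(1+\varpi^mX)=\psi_0(\varpi^m\mathrm{tr}(\hat bX)).$$
Since $(1+\varpi^mX)(1+\varpi^mX')=1+\varpi^m(X+X'+\varpi^mXX')$, $R$ is a group. The extra term contributes $\bar\psi(\mathrm{tr}(\bar b\bar X\bar X'))=1$ by (6.3), so $\chi_+$ is a character of $R$; on $K^{m+1}$ it is $\psi_b$. The group $T$ normalizes $(R,\chi_+)$, because it preserves each $\Lambda_k$ and commutes with $\hat b$. So does $c=1+\varpi^mU\in K_C^m$: as $3m\ge l$, $c(1+\varpi^mX)c^{-1}=1+\varpi^mX+\varpi^{2m}[U,X]$, and $\mathrm{tr}(\bar b[\bar U,\bar X])=\mathrm{tr}(\bar X[\bar b,\bar U])=0$ since $\bar X\in\bar{\mathfrak P}$ and $[\bar b,\bar U]\in\bar{\mathfrak c}$.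

Further, $TK_C^m\cap R=K_C^{m+1}$, because $C\cap K^m=K_C^m$ and $\bar{\mathfrak c}\cap\mathfrak L_+=0$. On this intersection $\kappa'_\theta$ acts by $\psi_b$ (the parameter is again $b$ and $\psi_0'\circ\mathrm{tr}_{M/d}=\psi_0\circ\mathrm{tr}_M$ on $\mathfrak c$). Hence $\kappa_+(cr)=\kappa'_\theta(c)\chi_+(r)$ is a representation of $B=TK_C^mR$. We have $B\cap K^m=K_C^mR=\{1+\varpi^mX:\bar X\in\bar{\mathfrak c}+\mathfrak L_+\}$. So $[TK^m:B]=|\mathfrak L_-|=q^{D/2}$, with coset representatives $u=1+\varpi^mZ$, where $Z\in\mathfrak P$ runs over lifts of the elements of $\mathfrak L_-$, with $Z=0$ lifting $0$. Put $\kappa=\mathrm{Ind}_B^{TK^m}\kappa_+$.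

On $T^1K^{m+1}$, which is normal in $TK^m$, $\kappa_+$ is $\tilde\theta$, and $\tilde\theta$ is $TK^m$-invariant there; so $\kappa$ is $\tilde\theta$-isotypic on it. Its dimension is $q^{D/2}q^{(M^2/d-M)/2}=q^{(M^2-M)/2}=\dim\eta_\theta$. Hence $\kappa|_{T^1K^m}=\eta_\theta$.

**Step 4: the trace of $\kappa$ on $TK_C^m$.** This step computes $\mathrm{tr}\,\kappa(x)=\sum_{u:\,u^{-1}xu\in B}\mathrm{tr}\,\kappa_+(u^{-1}xu)$. We have $u^{-1}xu=x\cdot(x^{-1}u^{-1}xu)$ with $x^{-1}u^{-1}xu\equiv1+\varpi^m(Z-x^{-1}Zx)\bmod\varpi^{m+1}$. Since $\bar x\in\mathbb F_{q^M}^\times$ preserves $\mathfrak L_-$ and $(\bar{\mathfrak c}+\mathfrak L_+)\cap\mathfrak L_-=0$, $u^{-1}xu\in B$ iff $\bar Z$ commutes with $\bar x$.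

In situation (b2) only $Z=0$ contributes, so $\mathrm{tr}\,\kappa(x)=\mathrm{tr}\,\kappa'_\theta(x)$. In situation (b1), $x=z(1+\varpi x'')$ with $z\in\mathfrak o_l^\times$ and $x''\in\mathfrak c$, $\bar x$ is scalar and every $u$ contributes. From $u^{-1}xu=x+u^{-1}[x,u]$ we get $u^{-1}xu=xw$ with $w=1+\varpi^{m+1}zx^{-1}u^{-1}[x'',Z]\in K^{m+1}$, which acts by the scalar
$$\kappa_+(w)=\psi_0(\varpi^{m+1}\mathrm{tr}(b\,zx^{-1}[x'',Z]))=1,$$
where $u^{-1}$ was dropped because $\varpi^{2m+1}=0$, and $bzx^{-1}\in\mathfrak c$, $[x'',Z]\in\mathfrak P$. So $\mathrm{tr}\,\kappa(x)=q^{D/2}\,\mathrm{tr}\,\kappa'_\theta(x)$.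

**Step 5: conclusion.** A regular $s\in\mu$ has $C(\bar s)=\mathbb F_{q^M}\subset\bar{\mathfrak c}$, so (b2) applies and $\mathrm{tr}\,\kappa(s)=\mathrm{tr}\,\kappa'_\theta(s)=-\theta(s)$. A central $z\in\mathfrak o_l^\times$ acts on $\kappa$ by the scalar $\kappa'_\theta(z)=\theta(z)$. Taking $d=n$, where $M/d=2$ is covered by Step 2, proves existence in (a) for all even $M\ge4$. Now for every $d\mid n$ with $d\ge2$ the hypothesis of Step 3 holds, and by uniqueness the $\kappa$ built there is $\kappa_\theta$. So Step 4 is (b). For $d=1$, (b) is trivial. $\square$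

**The representation.** In both parities put $\pi^{\mathrm{ex}}_\theta=\mathrm{Ind}_{TK^m}^G\kappa_\theta$. Since $\kappa_\theta$ is irreducible and a multiple of $\psi_b$ on $K^{m'}$, and $TK^m$ is the stabilizer of $\psi_b$, Clifford theory shows that $\pi_\theta^{\mathrm{ex}}$ is irreducible. It is strongly cuspidal, as it contains $X\mapsto\bar\psi(\mathrm{tr}\,\bar b\bar X)$ on $K^{l-1}$. Until the end of Section 9, $\Theta_\theta$ denotes the character of $\pi^{\mathrm{ex}}_\theta$; Lemma 9.1 shows that this is the character of $\pi_\theta$. Let $O$ be the $\mathrm{GL}_M(\mathfrak o_m)$-orbit of $b$. Then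
$$V=\bigoplus_{\beta'\in O}V_{\beta'},\qquad \pi(g)V_{\beta'}=V_{g\beta'g^{-1}},\qquad V_b=\kappa_\theta,$$
where $K^{m'}$ acts on $V_{\beta'}$ by $\psi_{\beta'}$, and the center $\mathfrak o_l^\times$ acts on $V$ by $\theta$.

**(8.1) Galois conjugates.** *For $\sigma\in\mathrm{Gal}$, the parameter of $\theta\circ\sigma$ is $\sigma^{-1}(b)$ and $V_{\sigma^{-1}(b)}\cong\kappa_{\theta\circ\sigma}$. In particular $\pi^{\mathrm{ex}}_{\theta\circ\sigma}\cong\pi^{\mathrm{ex}}_\theta$.* The first claim follows from $\mathrm{Tr}(b\sigma(y))=\mathrm{Tr}(\sigma^{-1}(b)y)$. As $n_\sigma bn_\sigma^{-1}=\sigma^{-1}(b)$, $V_{\sigma^{-1}(b)}=\pi(n_\sigma)V_b$ is the representation $x\mapsto\kappa_\theta(n_\sigma^{-1}xn_\sigma)$. It lies over $\widetilde{\theta\circ\sigma}$ on $T^1K^{m'}$, because $n_\sigma^{-1}tn_\sigma=\sigma(t)$. If $l$ is even, it equals $\widetilde{\theta\circ\sigma}$. If $l$ is odd, it extends $\eta_{\theta\circ\sigma}$ and has trace $-\theta(\sigma(s))$ at regular $s\in\mu$;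 use the uniqueness in Lemma 8.1(a).

**(8.2) Exhaustion.** *Every strongly cuspidal representation $\pi$ of $G$ is some $\pi^{\mathrm{ex}}_\theta$.* The restriction $\pi|_{K^{m'}}$ contains some $\psi_B$ with $\bar B$ of irreducible characteristic polynomial. By Nakayama any vector that is non-zero mod $\varpi$ generates $\mathfrak o_m^M$ over $\mathfrak o_m[B]$; counting, $\mathfrak o_m[B]\cong\mathfrak o_m[t]/(\chi_B)\cong A_m$, with $\chi_B$ the characteristic polynomial of $B$, and $\mathfrak o_m^M$ is free of rank one over it. So up to conjugation $B=b\in A_m$ with $\bar b$ a generator. By Clifford theory $\pi$ is induced from an irreducible $\rho$ of $TK^m$ on which $K^{m'}$ acts by $\psi_b$. As $T$ is abelian, $\rho|_{TK^{m'}}$ is a sum of characters $\tilde\theta_1$, where $\theta_1$ extends $\psi_b|_{T^{m'}}$; such $\theta_1$ are strongly primitive with parameter $b$. If $l$ is even, $\rho=\tilde\theta_1$. If $l$ is odd, $\rho$ contains $\eta_{\theta_1}$, so $\rho=\kappa_{\theta_1}\otimes\chi$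 for a character $\chi$ of $\mu=T/T^1$. This extends $\eta_{\theta_1}=\eta_{\theta_1\chi}$ and has trace $-(\theta_1\chi)(s)$ at regular $s\in\mu$, so it is $\kappa_{\theta_1\chi}$.

## 9. The model agrees with Lusztig's construction

**Lemma 9.1.** $\pi_\theta\cong\pi_\theta^{\mathrm{ex}}$.

Let $x\in T$ be regular. We compute both characters at $x$ and show that these values already determine $\theta$.

**Step 1: the explicit side.** If $V_{\beta'}$ is $x$-stable, then $\beta'$ commutes with $\mathfrak o_m[x]=A_m$, so $\beta'\in A_m$, and $\beta'$ is a root of the characteristic polynomial of $b$. This has the roots $\sigma(b)$, distinct mod $\varpi$, so by Hensel $\beta'=\sigma^{-1}(b)$ for a unique $\sigma$. By (8.1) and Lemma 8.1(a),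
$$\Theta_\theta(x)=\varepsilon_l\sum_\sigma\theta(\sigma(x)),\qquad\varepsilon_l=1\ (l\text{ even}),\quad-1\ (l\text{ odd}).$$

**Step 2: Lusztig's side.** We claim $R_\theta(x)=\sum_\sigma\theta(\sigma(x))$. We have $R_\theta(x)=|T|^{-1}\sum_{t\in T}\theta(t)^{-1}\mathcal L((x,t),\mathscr X)$. Write $x=sx_u$, $t=s't_u$ with $s,s'\in\mu$ and $x_u,t_u\in T^1$ of $p$-power order. By fact 5, $\mathcal L((x,t),\mathscr X)=\mathcal L((x_u,t_u),\mathscr X^{(s,s')})$.

Let $g\in\mathscr X^{(s,s')}$, i.e. $g\in\mathscr X$ and $sgs'=g$, so $g^{-1}sg=s'^{-1}$. Over $\breve{\mathfrak o}_l$ the torus $\mathbf T$ is diagonal in a suitable basis, and $s$ has eigenvalues distinct mod $\varpi$, so $C(s)=\mathbf T$. The element $s'^{-1}\in\mathbf T$ is conjugate to $s$, so likewise $C(s'^{-1})=\mathbf T$; hence $g^{-1}\mathbf Tg=\mathbf T$. Applying $\mathrm{Fr}$ to $g^{-1}sg=s'^{-1}$ shows $\mathrm{Fr}(g)g^{-1}\in C(s)=\mathbf T$. So $g^{-1}\mathrm{Fr}(g)=g^{-1}\big(\mathrm{Fr}(g)g^{-1}\big)g\in\mathbf T\cap\mathbf U=1$,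 and $g\in G$. Therefore $\mathscr X^{(s,s')}=\{g\in G:g^{-1}sg=s'^{-1}\}$ is a finite set, and the Lefschetz number counts the fixed points of $(x_u,t_u)$ on it. As $(s,s')$ and $(x_u,t_u)$ are powers of $(x,t)$,
$$\mathcal L((x,t),\mathscr X)=\#\{g\in G:xgt=g\}=\#\{g\in G:g^{-1}xg=t^{-1}\}.$$
An automorphism and its inverse have the same fixed points, so it does not matter whether the group acts on cohomology by pull-back or by its inverse. Hence
$$R_\theta(x)=\frac1{|T|}\sum_{g\in G,\ g^{-1}xg\in T}\theta(g^{-1}xg).$$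
Such a $g$ satisfies $g^{-1}A_lg=\mathfrak o_l[g^{-1}xg]=A_l$; by (6.1) conjugation by $g^{-1}$ is some $\sigma$ on $A_l$, and $g\in Tn_\sigma$. Each coset $Tn_\sigma$ contributes $|T|\,\theta(\sigma(x))$. This is the claim.

**Step 3: comparison.** Write $\pi_\theta=\varepsilon R_\theta$ with $\varepsilon=\pm1$. It is strongly cuspidal, so $\pi_\theta\cong\pi^{\mathrm{ex}}_{\theta''}$ for some $\theta''$ by (8.2), and for regular $x=st_1$ ($s\in\mu$, $t_1\in T^1$)
$$\varepsilon\sum_\sigma\theta(\sigma(s))\,\theta(\sigma(t_1))=\varepsilon_l\sum_\sigma\theta''(\sigma(s))\,\theta''(\sigma(t_1)).$$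
The characters $\theta\circ\sigma|_{T^1}$ are distinct, already on $T^{l-1}$; likewise for $\theta''$. By linear independence of characters of $T^1$ for a fixed $s$, after replacing $\theta''$ by a Galois conjugate, which (8.1) allows, $\theta''=\theta$ on $T^1$. Then, comparing coefficients, $\varepsilon\theta(s)=\varepsilon_l\theta''(s)$ for all regular $s\in\mu$. So the character $\chi=\theta''\theta^{-1}|_\mu$ is a constant $c=\pm1$ on regular elements. By (6.4) $\chi^2=1$. If $c=-1$, then $\chi$ would be a quadratic character equal to $-1$ on more than half of $\mu$; but a non-trivial quadratic character takes the value $-1$ exactly half of the time. So $c=1$, $\chi=1$ by (6.4), and $\theta''=\theta$. $\square$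

## 10. Localisation of the character

**Lemma 10.1.** Let $x=z(1+\varpi^ix')\in G$, $z\in\mathfrak o_l^\times$, $0\le i\le l-1$, $x'\in M_M(\mathfrak o_l)$. Put $r=l-i$, $k=\lfloor r/2\rfloor$, and
$$\mathcal B(x)=\{\beta'\in O:[\beta',x']\equiv0\bmod\varpi^k\}.$$
Then $x$ preserves $V_{\beta'}$ for $\beta'\in\mathcal B(x)$, and $\Theta_\theta(x)=\sum_{\beta'\in\mathcal B(x)}\mathrm{tr}(x|V_{\beta'})$.

*Proof.* The device is to average over conjugates of $x$ by a congruence subgroup. Let $j=\lceil r/2\rceil\ge1$ and $u=1+\varpi^jZ$. Then $u^{-1}xu=x+u^{-1}[x,u]=x+z\varpi^{i+j}u^{-1}[x',Z]$. As $i+2j\ge l$, we may drop $u^{-1}$; with $y=zx^{-1}$,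
$$u^{-1}xu=x\big(1+\varpi^{i+j}y[x',Z]\big).$$
Since $i+j=\lceil(l+i)/2\rceil\ge m'$, the second factor lies in $K^{m'}$ and acts on $V_{\beta'}$ by
$$\psi_0(\varpi^{i+j}\mathrm{tr}(\beta'y[x',Z]))=\psi_0(\varpi^{i+j}\mathrm{tr}(Z[\beta',x']y)),$$
because $y$ commutes with $x'$. Thus $\Theta_\theta(x)=\Theta_\theta(u^{-1}xu)$ is the sum, over the $x$-stable $V_{\beta'}$, of $\mathrm{tr}(x|V_{\beta'})$ times this scalar. Averaging over $Z\in M_M(\mathfrak o_l)$ kills exactly the $\beta'$ with $[\beta',x']\not\equiv0\bmod\varpi^{l-i-j}=\varpi^k$. Finally, if $\beta'\in\mathcal B(x)$, then $[\beta',x]=z\varpi^i[\beta',x']\equiv0\bmod\varpi^m$, because $i+k=\lfloor(l+i)/2\rfloor\ge m$. So $x$ preserves $V_{\beta'}$. $\square$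

**Corollary 10.2.** If $i\le l-2$ and $\Theta_\theta(x)\ne0$, then $\mathbb F_q[\bar x']$ is a field. In particular $\Theta_\theta(x)=0$ if $i\le l-2$ and $\bar x'\ne0$ is nilpotent.

*Proof.* Here $k\ge1$, so there is a $\beta'$ with $\bar x'\in C(\bar\beta')=\mathbb F_q[\bar\beta']\cong\mathbb F_{q^M}$. $\square$

**Lemma 10.3.** $\Theta_\theta(z(1+\varpi^{l-1}x'))=\theta(z)\,q^{(l-2)(M^2-M)/2}\,F_{\bar b}(\bar x')$.

*Proof.* As $l-1\ge m'$, the element acts on $V_{\beta'}$ by the scalar $\theta(z)\bar\psi(\mathrm{tr}\,\bar\beta'\bar x')$. We have $\dim V_{\beta'}=q^{(l-2m)(M^2-M)/2}$. Since $|O|=|\mathrm{GL}_M(\mathfrak o_m)|/|A_m^\times|$, every element of $O_{\bar b}$ has $q^{(m-1)(M^2-M)}$ lifts in $O$. The exponents add up to $(l-2)(M^2-M)/2$. $\square$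

## 11. Descent to the centralizer of an unramified subring

**Proposition 11.1.** Let $M=2n$, $d\mid n$, $d\ge2$, $e=M/d$, $\mathfrak o'/\mathfrak o$ unramified of degree $d$, identified with a subring of $A$, with fraction field $F'\subset E$. Let $\mathfrak o_l^M$ be given the structure of a free $\mathfrak o'_l$-module, $\mathfrak c\cong M_e(\mathfrak o'_l)$ the centralizer of $\mathfrak o'_l$ in $M_M(\mathfrak o_l)$, $C=\mathfrak c^\times$, $D=M^2-M^2/d$. Let $x=z(1+\varpi^ix')\in C$ with $z\in\mathfrak o_l^\times$, $0\le i\le l-1$, $x'\in\mathfrak c$, $\bar x'=\bar s+\bar\nu$, where $\bar s$ lies in the center $\mathbb F_{q^d}$ of $\bar{\mathfrak c}$, $\mathbb F_q[\bar s]=\mathbb F_{q^d}$, and $\bar\nu$ is nilpotent. Then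
$$\Theta_\theta(x)=q^{iD/2}\sum_{\sigma\in\mathrm{Gal}(E/F)/\mathrm{Gal}(E/F')}\Theta'_{\theta\circ\sigma}(x),$$
where $\Theta'$ denotes the characters $\Theta$ for $C=\mathrm{GL}_e(\mathfrak o'_l)$ and $\psi_0'=\psi_0\circ\mathrm{Tr}_{\mathfrak o'/\mathfrak o}$.

By (8.1) over $\mathfrak o'$, $\Theta'_{\theta\circ\sigma}$ depends only on the coset of $\sigma$. Identify $\mathfrak o_l^M$ with $A_l$ as an $\mathfrak o'_l$-module; both are free of rank $e$. So $A_l\subset\mathfrak c$ as $\mathfrak o'_l$-algebras. The parameter of $\theta\circ\sigma$ for $(C,\psi_0')$ is $\sigma^{-1}(b)$; let $O'_\sigma\subset\mathfrak c_m$ be its $C$-orbit. Put $r=l-i$.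

**The case $r=1$.** This is the finite-field formula in disguise. By Lemma 10.3 for $G$ and for $C$, and Lemma 7.1(ii), using $d(e^2-e)=M^2/d-M$ and $\sigma(z)=z$, the formula holds with the factor $(-1)^{M-e}q^{(l-2)D/2}q^{M(M-e)/2}$. Here $M(M-e)=D$, and $M,e$ are both even because $d\mid n$. So the factor is $q^{(l-1)D/2}=q^{iD/2}$.

From now on $r\ge2$ and $k=\lfloor r/2\rfloor\ge1$.

**Step 1: $O\cap\mathfrak c_m=\bigsqcup_\sigma O'_\sigma$.** This describes which eigencharacters of $G$ come from $C$. Let $\gamma=hbh^{-1}\in O\cap\mathfrak c_m$. The center $\mathfrak o'_m$ of $\mathfrak c_m$ commutes with $\gamma$, so it lies in the centralizer $hA_mh^{-1}=\mathfrak o_m[\gamma]$. By (6.1), $h^{-1}ah=\sigma(a)$ for $a\in\mathfrak o'_m$ and some $\sigma\in\mathrm{Gal}(E/F)$. Then $c=hn_\sigma^{-1}$ satisfies $c^{-1}ac=n_\sigma\sigma(a)n_\sigma^{-1}=a$ on $\mathfrak o'_m$, so $c\in\mathfrak c_m^\times$, and $\gamma=c\,n_\sigma bn_\sigma^{-1}c^{-1}=c\,\sigma^{-1}(b)\,c^{-1}\in O'_\sigma$.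 Conversely $O'_\sigma\subset\mathfrak c_m$, and $O'_\sigma\subset O$ because $\sigma^{-1}(b)=n_\sigma bn_\sigma^{-1}$. For $\rho\in\mathrm{Gal}(E/F')$ we have $n_\rho\in C$, so $O'_{\sigma\rho}=O'_\sigma$. For different cosets the sets are disjoint: the reductions have different characteristic polynomials over $\mathbb F_{q^d}$, since $\bar b$ generates $\mathbb F_{q^M}$.

**Step 2: a parametrization of $\mathcal B(x)$.** We show that, with $h=1+\varpi^kZ$,
$$(\gamma,Z)\mapsto h^{-1}\gamma h$$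
is a bijection from $\{\gamma\in O\cap\mathfrak c_m:[\gamma,x']\equiv0\bmod\varpi^k\}\times\mathfrak P_{m-k}$ to $\mathcal B(x)$.

Let $\beta'=\beta_c+\beta_p\in\mathcal B(x)$ with $\beta_c\in\mathfrak c_m$, $\beta_p\in\mathfrak P_m$. As $x'\in\mathfrak c$, the $\mathfrak P$-component of $[\beta',x']$ is $[\beta_p,x']\equiv0\bmod\varpi^k$, so $\beta_p\equiv0\bmod\varpi^k$ by (6.2). Moreover $\bar x'\in C(\bar\beta')=\mathbb F_q[\bar\beta']$, a field, so $\bar x'$ is semisimple and $\bar x'=\bar s$. The commutative ring $\mathbb F_q[\bar\beta']$ contains $\bar s$, so $C(\bar\beta')=\mathbb F_q[\bar\beta']\subset C(\bar s)=\bar{\mathfrak c}$. Since $\bar\beta'=\bar\beta_c\in\bar{\mathfrak c}$, $\mathrm{ad}\,\bar\beta_c$ preserves $\bar{\mathfrak P}$, and it is injective there. Let $\mathfrak c_m^\dagger$ be the set of $\gamma\in\mathfrak c_m$ for which $\mathrm{ad}\,\bar\gamma$ is bijective on $\bar{\mathfrak P}$. We have shown $\mathcal B(x)\subset\mathfrak c_m^\dagger+\varpi^k\mathfrak P_m$,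 and (case $\beta_p=0$) that the $\gamma$ in the claim lie in $\mathfrak c_m^\dagger$.

Consider the map $\mathfrak c_m^\dagger\times\mathfrak P_{m-k}\to\mathfrak c_m^\dagger+\varpi^k\mathfrak P_m$, $(\gamma,Z)\mapsto h^{-1}\gamma h\equiv\gamma\bmod\varpi^k$. Both sets have the same cardinality. It is injective: suppose $h^{-1}\gamma h=h_1^{-1}\gamma_1h_1$ and put $g=hh_1^{-1}=g_c+g_p$. Then $\gamma g=g\gamma_1$, so $\gamma g_p=g_p\gamma_1$. As $k\ge1$, $\bar\gamma=\bar\gamma_1$, so $g_p\mapsto\gamma g_p-g_p\gamma_1$ reduces to $\mathrm{ad}\,\bar\gamma$ on $\bar{\mathfrak P}$ and is bijective on $\mathfrak P_m$ by Nakayama. Hence $g_p=0$ and $g\in\mathfrak c_m$. Comparing $\mathfrak c$-components in $1+\varpi^kZ=g(1+\varpi^kZ_1)$ gives $g=1$; so $Z=Z_1$ in $\mathfrak P_{m-k}$ and $\gamma=\gamma_1$. So the map is bijective. Finally, $\beta'=h^{-1}\gamma h$ satisfies $\beta'\in O\Leftrightarrow\gamma\in O$ and $\beta'\equiv\gamma\bmod\varpi^k$, so the two conditions "$[\,\cdot\,,x']\equiv0\bmod\varpi^k$"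 correspond.

**Step 3: summation over $Z$.** For fixed $\gamma$ we sum the contributions of all $h^{-1}\gamma h$. For any lift of $Z$ to $\mathfrak P$, $\mathrm{tr}(x|V_{h^{-1}\gamma h})=\mathrm{tr}(hxh^{-1}|V_\gamma)$. If $k=m$, there is only $Z=0$. Suppose $k<m$. Then $i\ge1$ and $i+k=\lfloor(l+i)/2\rfloor\ge m'$. With $y=zx^{-1}\in\mathfrak c$,
$$hxh^{-1}=x+[h,x]h^{-1}=x\big(1+\varpi^{i+k}y[Z,x']h^{-1}\big).$$
Since $i+2k\ge l-1$ and $k\ge1$, $i+3k\ge l$, so only $h^{-1}\equiv1-\varpi^kZ$ matters and the second factor acts on $V_\gamma$ by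
$$\psi_0(\varpi^{i+k}\mathrm{tr}(\gamma y[Z,x']))\cdot\psi_0(-\varpi^{i+2k}\mathrm{tr}(\gamma y[Z,x']Z)).$$
The first factor is $1$, as $\gamma y\in\mathfrak c$ and $[Z,x']\in\mathfrak P$. If $r$ is even, $i+2k=l$ and the second factor is $1$. If $r$ is odd, $i+2k=l-1$ and, as $\bar y=1$, it is $\bar\psi(q_0(\bar Z))$ with $q_0(Z)=-\mathrm{tr}(\bar\gamma[Z,\bar x']Z)$ on $\bar{\mathfrak P}$.

To sum $\bar\psi(q_0)$, identify $\mathbb F_q[\bar\gamma]$ with $\mathbb F_{q^M}$ and use (6.3) with respect to it; by Step 2 it contains $\bar x'=\bar s$ and hence $\mathbb F_{q^d}=\mathbb F_q[\bar s]$. By (6.3), $q_0$ vanishes on $\mathfrak L_+$ and on $\mathfrak L_-$. As $\bar\gamma$ and $\bar s$ commute,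
$$q_0(Z_++Z_-)=\mathrm{tr}(\bar\gamma[\bar s,Z_+]Z_-)+\mathrm{tr}(\bar\gamma[\bar s,Z_-]Z_+)=\mathrm{tr}(Z_-\bar\gamma[\bar s,Z_+])-\mathrm{tr}(Z_-[\bar s,Z_+]\bar\gamma)=\mathrm{tr}\big(Z_-[\bar\gamma,[\bar s,Z_+]]\big).$$
On $\Lambda_j$ with $d\nmid j$ the operator $\mathrm{ad}\,\bar\gamma\,\mathrm{ad}\,\bar s$ is multiplication by $(\bar\gamma-\bar\gamma^{q^j})(\bar s-\bar s^{q^j})\ne0$. So this is a perfect pairing of $\mathfrak L_+$ and $\mathfrak L_-$, and $\sum_{Z\in\bar{\mathfrak P}}\bar\psi(q_0(Z))=q^{D/2}$. Note that no sign or Gauss sum appears: this is where the splitting into two halves is used. Summing over $\mathfrak P_{m-k}$, Lemma 10.1 and Step 2 give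
$$\Theta_\theta(x)=q^{E_0}\sum_{\gamma\in O\cap\mathfrak c_m,\ [\gamma,x']\equiv0\,(\varpi^k)}\mathrm{tr}(x|V_\gamma),\qquad E_0=\begin{cases}(m-k)D&r\text{ even or }k=m,\\(m-k-\frac12)D&r\text{ odd},\ k<m.\end{cases}\tag{11.1}$$

**Step 4: comparing $V_\gamma$ with $V'_\gamma$.** Let $\gamma\in O'_\sigma$ occur in (11.1), and let $V'_\gamma$ be the corresponding space for $\Theta'_{\theta\circ\sigma}$. Conjugating $\gamma$ and $x$ by an element of $C$, which preserves all hypotheses on $x$, we may assume $\gamma=\sigma^{-1}(b)$. Then $V_\gamma=\kappa_{\theta\circ\sigma}$ by (8.1), and $V'_\gamma=\kappa'_{\theta\circ\sigma}$. As $x$ commutes with $\gamma$ mod $\varpi^m$, $x\in TK^m\cap C=TK_C^m$. If $l$ is even, $\kappa_{\theta\circ\sigma}$ and $\kappa'_{\theta\circ\sigma}$ are characters that agree on $TK_C^m$, so the traces agree. If $l$ is odd and $i\ge1$, then $x\in\mathfrak o_l^\times K^1$, and Lemma 8.1(b1) gives $\mathrm{tr}(x|V_\gamma)=q^{D/2}\mathrm{tr}(x|V'_\gamma)$. If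 $l$ is odd and $i=0$, then $\bar x=\bar z(1+\bar s)$ (recall $\bar x'=\bar s$ by Step 2) generates $\mathbb F_{q^d}$, so it commutes with no non-zero element of $\bar{\mathfrak P}$, and Lemma 8.1(b2) gives the factor $1$. The total exponents are:

* $l=2m$, $r=2k$: $(m-k)D=iD/2$.
* $l=2m$, $r=2k+1$ (so $i\ge1$, $k<m$): $(m-k-\frac12)D=iD/2$.
* $l=2m+1$, $r=2k$ (so $i\ge1$): $(m-k)D+\frac D2=iD/2$.
* $l=2m+1$, $r=2k+1$, $i>0$ (so $k<m$): $(m-k-\frac12)D+\frac D2=iD/2$.
* $l=2m+1$, $i=0$ (so $k=m$): $0$.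

By Lemma 10.1 for $C$, with the same $z,i,x'$, $\Theta'_{\theta\circ\sigma}(x)=\sum_{\gamma\in O'_\sigma,\,[\gamma,x']\equiv0\,(\varpi^k)}\mathrm{tr}(x|V'_\gamma)$. With Step 1 and (11.1) this proves the proposition. $\square$

## 12. Equality of $\Phi_\theta$ and $I_\theta$

By Lemma 9.1 we may use the model of Section 8. We show $\Phi_\theta=I_\theta$ by induction on $n$, with $l\ge2$ fixed, for all $\mathfrak o$ unramified over the given one, all $\psi_0$ and all strongly primitive $\theta$ simultaneously.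

If $g\in\mathrm{GL}_n(\mathfrak o_l)$ is not scalar, let $i\in\{0,\dots,l-1\}$ be maximal with $g\equiv$ scalar mod $\varpi^i$, and write $g=z(1+\varpi^iY)$, $z\in\mathfrak o_l^\times$ ($z=1$ if $i=0$); by maximality $\bar Y$ is not scalar. If $g=z$ is scalar, put $i=l-1$, $Y=0$. Put $r=l-i$.

**(12.1) Only $X\in\varpi^iM_n(\mathfrak o_l)$ contribute to $\Phi_\theta(g)$.** Let $X=\varpi^jX'$ with $j<i$, $\bar X'\ne0$. Then $\mathrm{diag}(g,g)n(X)=z(1+\varpi^jx')$ with $\bar x'=\begin{pmatrix}0&\bar X'\\0&0\end{pmatrix}$ and $j\le l-2$, so $\Theta_\theta$ vanishes by Corollary 10.2. For $X=\varpi^iX'$,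
$$\mathrm{diag}(g,g)\,n(X)=z(1+\varpi^ix'),\qquad x'=\begin{pmatrix}Y&(1+\varpi^iY)X'\\0&Y\end{pmatrix}.\tag{12.2}$$

**(12.3) If $I_\theta(g)\ne0$, then $\mathbb F_q[\bar Y]$ is a field.** If $h^{-1}gh\in\mathfrak O_l$, then $\varpi^ih^{-1}Yh\in\mathfrak O_l\cap\varpi^iM_n(\mathfrak o_l)=\varpi^i\mathfrak O_l$, so $h^{-1}Yh\bmod\varpi^r$ lies in $\mathfrak O_r$. Hence $\bar Y$ is conjugate into $\mathbb F_{q^n}$.

Let $\bar Y=\bar s+\bar\nu$ be the Jordan decomposition; $\bar s\in\mathbb F_q[\bar Y]$.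

**Case A: $\mathbb F_q[\bar s]$ is not a field.** Both sides vanish. Since $\bar s\in\mathbb F_q[\bar Y]$, $\mathbb F_q[\bar Y]$ is not a field, and $I_\theta(g)=0$ by (12.3). If $r\ge2$: in (12.2), $\mathbb F_q[\bar x']$ surjects onto $\mathbb F_q[\bar Y]$, so it is not a field, and $\Phi_\theta(g)=0$ by Corollary 10.2. If $r=1$: the characteristic polynomial of $\bar x'$ is the square of that of $\bar Y$, which is not a power of an irreducible, so $\Phi_\theta(g)=0$ by Lemmas 10.3 and 7.1(i).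

**Case B: $\bar s$ is scalar** (this includes scalar $g$). Here the case $l=1$ enters. If $g$ is not scalar, then $\bar\nu\ne0$, $\mathbb F_q[\bar Y]$ is not a field and $I_\theta(g)=0$; if moreover $r\ge2$, then $\Phi_\theta(g)=0$ as in Case A. There remains $i=l-1$. Absorbing a lift of $\bar s$ into $z$, which is possible as $2(l-1)\ge l$, we have $g=z(1+\varpi^{l-1}Y)$ with $\bar Y=\bar\nu$ nilpotent, and $g=z$ iff $\bar\nu=0$. By (12.1), (12.2) and Lemmas 10.3 and 7.1(iii) with $M=2n$,
$$\Phi_\theta(g)=\theta(z)\,q^{-ln^2+(l-1)(2n^2-n)}\sum_{X'\in M_n(\mathbb F_q)}\xi\Big(1+\begin{pmatrix}\bar\nu&X'\\0&\bar\nu\end{pmatrix}\Big)\bar\psi(-\mathrm{tr}\,X'),$$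
where $\xi$ is the character of the cuspidal representation of $\mathrm{GL}_{2n}(\mathbb F_q)$ attached to some primitive $\theta_1$. With $u=1+\bar\nu$ the argument of $\xi$ is $\begin{pmatrix}u&X'\\0&u\end{pmatrix}$. Conjugating by $\mathrm{diag}(u,1)$ turns it into $\begin{pmatrix}u&uX'\\0&u\end{pmatrix}=\mathrm{diag}(u,u)\,n(X')$. So the sum is $q^{n^2}$ times the character at $u$ of the space of $\xi$ cut out by $N$ and $\bar\psi\circ\mathrm{tr}$, as in (4.1). By Prasad's theorem for $l=1$ it equals $q^{n^2}$ times the character of $\mathrm{Ind}_{\mathbb F_{q^n}^\times}^{\mathrm{GL}_n(\mathbb F_q)}(\theta_1|_{\mathbb F_{q^n}^\times})$ at the unipotent element $u$: this is $0$ if $\bar\nu\ne0$, and $q^{n^2}|\mathrm{GL}_n(\mathbb F_q)|/(q^n-1)$ if $\bar\nu=0$. So $\Phi_\theta(g)=0=I_\theta(g)$ if $\bar\nu\ne0$, and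
$$\Phi_\theta(z)=\theta(z)\,q^{(l-1)(n^2-n)}\frac{|\mathrm{GL}_n(\mathbb F_q)|}{q^n-1}=\theta(z)\frac{|\mathrm{GL}_n(\mathfrak o_l)|}{|\mathfrak O_l^\times|}=I_\theta(z).$$
For $n=1$ every $g$ is scalar, so this settles $n=1$ completely.

**Case C: $\mathbb F_q[\bar s]\cong\mathbb F_{q^d}$ with $d\ge2$.** Both sides descend to $(n/d,\mathfrak o')$ with the same factor.

**Step C1: the unramified subring.** We find $\mathfrak o'_l$ inside $\mathfrak o_l[Y]$. The kernel of $\mathfrak o_l[Y]\to M_n(\mathbb F_q)$ is nilpotent, and the image $\mathbb F_q[\bar Y]$ contains $\bar s$. By Hensel a monic lift $f$ of the minimal polynomial of $\bar s$ has a root $\omega\in\mathfrak o_l[Y]$ lifting $\bar s$. It makes $\mathfrak o_l^n$ a module over $\mathfrak o_l[t]/(f)\cong\mathfrak o'_l$, with $\mathfrak o'/\mathfrak o$ unramified of degree $d$. Lifting an $\mathbb F_{q^d}$-basis of $\mathbb F_q^n$ gives a surjection $(\mathfrak o'_l)^{n/d}\to\mathfrak o_l^n$ (Nakayama) between sets of equal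 cardinality, so the module is free. Hence $d\mid n$, $\mathfrak o'_l=\mathfrak o_l[\omega]$, and $Y\in\mathfrak c^{(n)}:=C(\omega)\cong M_{n/d}(\mathfrak o'_l)$. Fix an identification of $\mathfrak o'$ with the subring of degree $d$ of $\mathfrak O\subset\mathcal O=A$; all embeddings of $\mathfrak O_l$ into $\mathfrak c^{(n)}$ and of $\mathcal O_l$ into $\mathfrak c$ below are $\mathfrak o'_l$-algebra embeddings. Let $F'$ be the fraction field of $\mathfrak o'$. Put $C_n=(\mathfrak c^{(n)})^\times\ni g$, $M_n(\mathfrak o_l)=\mathfrak c^{(n)}\oplus\mathfrak p$ as in (6.2), and in $M_{2n}(\mathfrak o_l)$ let $\mathfrak c=M_2(\mathfrak c^{(n)})\cong M_e(\mathfrak o'_l)$, $e=2n/d$, $C=\mathfrak c^\times$. Let $\delta=n^2-n^2/d$; the number $D$ of Proposition 11.1 is $4\delta$.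

**Step C2: descent of $\Phi_\theta$.** We first make $X$ lie in $\mathfrak c^{(n)}$, then apply Proposition 11.1. For $W\in\mathfrak p$,
$$n(W)\,\mathrm{diag}(g,g)\,n(X)\,n(W)^{-1}=\mathrm{diag}(g,g)\,n\big(X+g^{-1}[W,g]\big)=\mathrm{diag}(g,g)\,n\big(X+z\varpi^ig^{-1}[W,Y]\big),$$
and $W\mapsto zg^{-1}[W,Y]$ is bijective on $\mathfrak p_r$ by (6.2). Write $X=\varpi^i(X_0+X_1)$ with $X_0\in\mathfrak c^{(n)}_r$, $X_1\in\mathfrak p_r$. So in $\Theta_\theta$ we may replace $X_1$ by $0$, and $\mathrm{tr}\,X_1=0$. As $|\mathfrak p_r|=q^{r\delta}$, (12.1) gives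
$$\Phi_\theta(g)=q^{-ln^2+r\delta}\sum_{X_0\in M_{n/d}(\mathfrak o'_r)}\Theta_\theta\big(\mathrm{diag}(g,g)\,n(\varpi^iX_0)\big)\,\psi(\varpi^iX_0)^{-1}.$$
By (12.2) the arguments are $z(1+\varpi^ix')$ with $x'\in\mathfrak c$ and $\bar x'-\bar s$ nilpotent. So Proposition 11.1 applies, and at these arguments $\Theta_\theta=q^{2i\delta}\sum_\sigma\Theta'_{\theta\circ\sigma}$. Let $\Phi'_{\theta\circ\sigma}$ be the function $\Phi$ for $(n/d,\mathfrak o',\psi'_0)$. By the argument of (12.1) in $C$, with the same $z,i,Y$, and since $\psi'_0\circ\mathrm{tr}_{n/d}=\psi$ on $\mathfrak c^{(n)}$,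
$$\Phi'_{\theta\circ\sigma}(g)=q^{-ln^2/d}\sum_{X_0\in M_{n/d}(\mathfrak o'_r)}\Theta'_{\theta\circ\sigma}\big(\mathrm{diag}(g,g)\,n(\varpi^iX_0)\big)\,\psi(\varpi^iX_0)^{-1}.$$
As $-l\delta+r\delta+2i\delta=i\delta$,
$$\Phi_\theta(g)=q^{i\delta}\sum_{\sigma\in\mathrm{Gal}(E/F)/\mathrm{Gal}(E/F')}\Phi'_{\theta\circ\sigma}(g).\tag{12.4}$$

**Step C3: descent of $I_\theta$.** We sort the $h$ in (4.2) by their effect on $\mathfrak o'$. Take $\mathfrak O_l\subset\mathfrak c^{(n)}\subset M_n(\mathfrak o_l)$ and suppose $h^{-1}gh\in\mathfrak O_l^\times$. By the proof of (12.3), conjugation by $h^{-1}$ carries $\mathfrak o_r[Y]\supset\mathfrak o'_r$ into $\mathfrak O_r$, so by (6.1) $h^{-1}ah\equiv\sigma(a)\bmod\varpi^r$ on $\mathfrak o'$ for a unique $\sigma\in\mathrm{Gal}(F'/F)$. For each $\sigma$ choose an extension $\tilde\sigma\in\mathrm{Gal}(E/F)$ and $n_{\tilde\sigma}\in\mathrm{GL}_n(\mathfrak o_l)$ with $n_{\tilde\sigma}^{-1}an_{\tilde\sigma}=\tilde\sigma(a)$ on $\mathfrak O_l$.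 Then $hn_{\tilde\sigma}^{-1}$ commutes with $\mathfrak o'$ mod $\varpi^r$, that is, $h\in K_n^rC_nn_{\tilde\sigma}$ with $K_n^r=1+\varpi^rM_n(\mathfrak o_l)$. Conversely every $h=vcn_{\tilde\sigma}$ ($v\in K_n^r$, $c\in C_n$) satisfies $h^{-1}ah\equiv\sigma(a)\bmod\varpi^r$ on $\mathfrak o'$; so the sets $K_n^rC_nn_{\tilde\sigma}$ are disjoint for different $\sigma$.

Since $i+r=l$, $K_n^r$ centralizes $g$. So for $h=vcn_{\tilde\sigma}$, $h^{-1}gh\in\mathfrak O_l^\times$ iff $c^{-1}gc\in\mathfrak O_l^\times$, and then $h^{-1}gh=\tilde\sigma(c^{-1}gc)$. Each element of $K_n^rC_n$ is $vc$ for exactly $|K_n^r\cap C_n|$ pairs $(v,c)$, and $|K_n^r|/|K_n^r\cap C_n|=q^{(l-r)\delta}=q^{i\delta}$. Hence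
$$I_\theta(g)=\frac{q^{i\delta}}{|\mathfrak O_l^\times|}\sum_\sigma\ \sum_{c\in C_n,\ c^{-1}gc\in\mathfrak O_l^\times}\theta(\tilde\sigma(c^{-1}gc))=q^{i\delta}\sum_{\sigma\in\mathrm{Gal}(E/F)/\mathrm{Gal}(E/F')}I'_{\theta\circ\sigma}(g),\tag{12.5}$$
where $I'$ is $I$ for $(n/d,\mathfrak o')$ and $\mathrm{Gal}(E/F)/\mathrm{Gal}(E/F')=\mathrm{Gal}(F'/F)$. The function $I'_{\theta\circ\sigma}$ depends only on the coset of $\sigma$: for $\rho\in\mathrm{Gal}(E/F')$ the automorphism $\rho|_{\mathfrak O_l}$ is induced by conjugation in $C_n$, and one reindexes $c$.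

**Step C4: induction.** We have $n/d<n$, and each $\theta\circ\sigma$ is strongly primitive over $\mathfrak o'$, since its restriction to $1+\varpi^{l-1}\mathcal O_l$ has trivial stabilizer even in the larger group $\mathrm{Gal}(\mathbb F_{q^{2n}}/\mathbb F_q)$. By induction $\Phi'_{\theta\circ\sigma}(g)=I'_{\theta\circ\sigma}(g)$, so $\Phi_\theta(g)=I_\theta(g)$ by (12.4) and (12.5).

Cases A, B and C exhaust $\mathrm{GL}_n(\mathfrak o_l)$. So $\Phi_\theta=I_\theta$, and since a representation of a finite group is determined by its character, Theorem A is proved. Together with Prasad's theorem for $l=1$ this gives Theorem 1.1 for all $n\ge1$ and $l\ge1$. $\blacksquare$
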